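# The limit of $[p_c(R)V(R)-1]R^4/\log R$ for range-$R$ percolation on $\mathbb Z^4/R$

## 1. A cluster explored breadth-first, driven by a branching random walk

Fix $R\in\mathbb N$ and let $\Lambda=\mathbb Z^4/R$. Write $\|\cdot\|$ for the sup norm. Two points $x,y\in\Lambda$ are neighbours, $x\sim y$, if $0<\|x-y\|\le 1$. Each point has $V=(2R+1)^4-1\ge(2R)^4$ neighbours; for instance $V=80$ when $R=1$. Each bond between neighbours is open with probability $p$, independently.

The whole talk turns on one way of revealing an open cluster. Fix a total order $\prec$ on the $V$ possible steps, and compare step sequences of equal length lexicographically. Fix also a number $N$ of generations.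

**Definition (exploration).** Let $A$ be a finite set of vertices called *discovered*, let $x\in A$ be a vertex not yet *activated*, and let $Q\subset\Lambda$ be a region. The *exploration from $x$ in $Q$ with used set $A$* runs as follows. Generation $0$ is $\{x\}$. For $n=0,1,\dots,N-1$ the vertices of generation $n$ are activated one by one. When $y$ is activated, we go through its neighbours in the order $\prec$ and examine the bond from $y$ to each neighbour that lies in $Q$ and is undiscovered at that moment. If the bond is open, its endpoint becomes discovered, gets generation $n+1$, and has $y$ as its parent. Following parents back to $x$ gives each discovered vertex a *tree walk* starting at $x$. Each generation is processed in the lexicographic order of its tree walks. Vertices of generation $N$ are discovered but not activated.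

**Example (two generations).** Take $Q=\Lambda$, $A=\{x\}$, $N=2$, and let $w=(x,y_1,y_2)$ be a walk through three distinct vertices. When is $w$ a tree walk? The bonds $\{x,y_1\}$ and $\{y_1,y_2\}$ must be open. If $y_2\sim x$, the bond $\{x,y_2\}$ must be closed, since otherwise $y_2$ already belongs to generation 1. Finally, no vertex $z$ processed before $y_1$ may have discovered $y_2$. With $m$ the number of common neighbours $z$ of $x$ and $y_2$ for which $z-x\prec y_1-x$, the probability is
$$p^2(1-p)^{1\{y_2\sim x\}}(1-p^2)^m .$$
So a walk of open bonds fails to be a tree walk only when a competitor took one of its vertices earlier, and a competitor that came earlier is not longer. This small observation fixes the constant in the theorem.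

**Lemma 1 (fresh answers and coupling).** *(a) Run explorations successively from several discovered, non-activated seeds. Conditionally on the past, each examined bond is open with probability $p$, so the procedure has the same law as one in which each examination is answered by a fresh independent Bernoulli($p$) variable.*

*(b) Let $(\xi_w)$ be i.i.d. Bernoulli($p$), indexed by all walks $w=(y_0=x,y_1,\dots,y_n)$ with $n\ge1$, $y_i\sim y_{i-1}$. Write $w|_i=(y_0,\dots,y_i)$ and say that $w$ exists if $\xi_{w|_1}=\dots=\xi_{w|_n}=1$. The exploration from $x$ can be run so that every tree walk exists. Different seeds can use independent families.*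

*Proof.* (a) Bonds are examined only from a vertex being activated to an undiscovered vertex, and no vertex is activated twice. After $\{y,z\}$ is examined from $y$, it is not examined from $y$ again, because $y$ is not activated again. It is not examined from $z$ either, because $y$ is discovered. So no bond is examined twice, and each examination meets a bond about which nothing is known.

(b) When the bond from the vertex with tree walk $w$ to $z$ is examined, use $\xi_{(w,z)}$ as the answer. Distinct examinations use distinct variables: two different vertices have different tree walks, since tree walks end at different points. By (a) the law is correct. A tree walk is built only from answers equal to $1$, so it exists. $\square$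

The existing walks, with the trivial walk $(x)$, are the particles of a *branching random walk* (BRW) started at $x$. The walk $w$ of length $n$ is a particle of generation $n$ whose position is its endpoint. Lemma 1 says that *the discovered vertices of generation $k$ are positions of distinct BRW particles of generation $k$.* The BRW has more particles in general. For example, the $V$ back-and-forth walks $(x,y,x)$ each exist with probability $p^2$ and put particles at $x$ in generation 2, while the exploration never discovers $x$ again.

Let $D(x)=V^{-1}1\{0<\|x\|\le1\}$, let $D_n$ be its $n$-fold convolution, $D_0=1\{x=0\}$, and put $\mu=pV$. All $D_n$ are symmetric. Let $S=(S_n)$ be the random walk with step law $D$, with $P_x,E_x$ when $S_0=x$.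

**Lemma 2 (moments).** *For the BRW from $x$ and $n,k\ge0$:*

*(M1) The expected number of generation-$k$ particles at $z$ is $\mu^kD_k(z-x)$.*

*(M2) Let $F\ge0$ and $r<\min(n,k)$. Sum $F(z-z')$ over ordered pairs of particles, with positions $z,z'$ and generations $n,k$, whose walks have longest common prefix of length exactly $r$. The expectation is at most $\mu^{n+k-r}\sum_vF(v)D_{n+k-2r}(v)$.*

*(M3) If $\mu\ge1$ and $Z_N$ is the number of generation-$N$ particles, then $E Z_N^2\le(N+1)\mu^{2N}$.*

*Proof.* (M1) There are $V^kD_k(z-x)$ walks of length $k$ from $x$ to $z$, and each exists with probability $p^k$.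

(M2) Two such walks use $r+(n-r)+(k-r)$ distinct variables, so both exist with probability $p^{n+k-r}$. Drop the restriction that they differ at step $r+1$ and sum over the position $y$ at time $r$. The expectation is at most
$$p^{n+k-r}V^{n+k-r}\sum_yD_r(y-x)\sum_{z,z'}D_{n-r}(z-y)D_{k-r}(z'-y)F(z-z').$$
By symmetry of $D$, the inner sum is $\sum_vF(v)D_{n+k-2r}(v)$ for every $y$, and $\sum_yD_r(y-x)=1$.

(M3) Equal pairs contribute $\mu^N$, and distinct pairs contribute at most $\sum_{r=0}^{N-1}\mu^{2N-r}$ by (M2) with $F=1$. Each of the $N+1$ terms is at most $\mu^{2N}$. $\square$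

## 2. What the exploration decides: $p_c$ on the scale $\log R/R^4$

Let $p_c(R)$ be the infimum of those $p$ for which the open cluster of the origin is infinite with positive probability.

By hand one gets $p_c(R)V\ge1$. The expected number of open self-avoiding paths of length $k$ from $0$ is at most $V^kp^k=\mu^k$, so for $\mu<1$ the mean cluster size is at most $1/(1-\mu)$. How far above $1$ is $p_cV$? Put
$$b_4=\frac{9}{2\pi^2}.$$
In "A lower bound for p_c in range-R bond percolation in four, five and six dimensions", arXiv:2307.01466 (2023), Jieliang Hong poses the question, with the following known bound: for every $\theta<b_4$ there is $c(\theta)>0$ such that $p_c(R)V(R)-1\ge\theta\log R/R^4$ for all integers $R>c(\theta)$. The question is whether $[p_c(R)V(R)-1]R^4/\log R$ converges to $b_4$. It does.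

**Theorem 3.** *Let $d=4$. For every $\theta>b_4$ there is $R_0(\theta)$ such that $p_c(R)V(R)-1\le\theta\log R/R^4$ for all $R\ge R_0(\theta)$. Together with the quoted lower bound,*
$$\lim_{R\to\infty}\frac{[p_c(R)V(R)-1]R^4}{\log R}=b_4=\frac9{2\pi^2}.$$

**Addendum 4.** *If $\theta>b_4$, $p=(1+\theta\log R/R^4)/V(R)$ and $R$ is large, then almost surely there is an infinite open cluster already inside the slab $\{x\in\Lambda:|x_3|,|x_4|\le R^2\}$.*

The quoted lower bound is used only for the final limit.

From now on, for $\theta>0$ and $K\ge1$,
$$\mu=1+\theta\frac{\log R}{R^4},\qquad p=\frac\mu V,\qquad N=\Big\lfloor\frac{KR^4}{\log R}\Big\rfloor,\qquad \eta_R=NR^{-4}\le\frac K{\log R}\to0. \tag{1}$$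
Then $\mu^n\le e^{\theta K}$ for $0\le n\le N$, and $\mu^N\to e^{\theta K}$. So over $N$ generations the BRW gains a factor $e^{\theta K}$ in mean. The exploration loses some of this, because its walks collide. We shall see that the loss is at worst about $e^{-b_4K}$. If $\theta>b_4$, then for $K$ large the net mean is as large as we like, and a comparison with site percolation on $\mathbb Z^2$ gives an infinite cluster.

Where does the logarithm come from? A walk of $N$ steps has about $N$ pairs of times at each distance $l$. The relevant collision weight at distance $l$ will be $\sum_{k\le l}D_{k+l}(0)$. For $l=1$ this is $D_2(0)=1/V\approx 1/(16R^4)$. In general $D_n(0)$ is of order $n^{-2}R^{-4}$, so the weight is of order $l^{-1}R^{-4}$: every dyadic range of $l$ contributes the same order. There are about $\log_2N\approx4\log_2R$ ranges, so the total is of order $NR^{-4}\log R\approx K$.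

**Conventions.** $C$ denotes constants depending only on $\theta,K$. The symbol $o(1)$ is as $R\to\infty$ with all other parameters fixed, uniformly in start points, blocks, sets and histories.

**Definition (blocks).** For $u\in\mathbb Z^2$ let $B_u=\{x\in\Lambda:x/\sqrt N\in(u,0,0)+[0,1)^4\}$, with centre $c_u=\sqrt N\big((u,0,0)+(\frac12,\frac12,\frac12,\frac12)\big)$, and let $Q_u=\{x\in\Lambda:\|x-c_u\|\le L\sqrt N\}$ with an integer $L\ge2$. "$u^*$ is a neighbour of $u$" means $|u-u^*|_1=1$; then $B_{u^*}\subset Q_u$, since $B_{u^*}$ lies within $\frac32\sqrt N$ of $c_u$. Also $Q_u\cap Q_{u'}\neq\emptyset$ only if $\|u-u'\|\le2L$. Put $n_L=(4L+1)^2$, the number of $u'$ with $\|u-u'\|\le2L$.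

**Definition (potentials).** For $x,y\in\Lambda$, $A\subset\Lambda$,
$$G(x,A)=\sum_{i=1}^NP_x(S_i\in A),\qquad g(x,y)=\sum_{i,k=1}^ND_{i+k}(x-y).$$
$G(x,A)$ is the mean number of visits to $A$ in times $1,\dots,N$; for instance $G(x,\{x\})=\sum_{i\le N}D_i(0)$. Since $\sum_zD_i(z-x)D_k(z-y)=D_{i+k}(x-y)$, $g(x,y)$ is the mean number of pairs $(i,k)$, $1\le i,k\le N$, at which two independent walks from $x$ and $y$ satisfy $S_i=S'_k$.

The proof has two halves.

**Proposition 5 (one seed).** *Let $\theta>b_4$. There are $K\ge1$, $L\ge2$, $\kappa>0$, $R_0$ such that for $R\ge R_0$, all neighbours $u,u^*$, all $x\in B_u$ and all finite $A\ni x$ with $G(x,A\cap Q_u)\le\kappa$: the number $Y$ of generation-$N$ vertices in $B_{u^*}$ discovered by the exploration from $x$ in $Q_u$ with used set $A$ satisfies $E[Y]\ge4$.*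

**Proposition 6 (many seeds).** *If $(\theta,K,L,\kappa)$ satisfies the conclusion of Proposition 5, then for all large $R$ there is percolation at $p=(1+\theta\log R/R^4)/V$, so $p_c(R)\le p$.*

## 3. Return probabilities with the right constant, and block probabilities

**Lemma 7.** *(a) There is $R_0$ such that for $R\ge R_0$, $1\le n\le4N$: $\sup_xD_n(x)\le Cn^{-2}R^{-4}$.*

*(b) For every $\varepsilon>0$ there are $n_0,R_0$ with $D_n(0)\le(1+\varepsilon)\frac9{4\pi^2}n^{-2}R^{-4}$ for $R\ge R_0$, $n_0\le n\le2N$.*

*Proof.* **Step 1: reduce to one dimension.** The law $D$ excludes the origin, so its coordinates are not independent. Let $D'$ be uniform on all $V+1=(2R+1)^4$ points with $\|x\|\le1$. Then $D\le(1+1/V)D'$, so $D_n\le e^{n/V}D_n'$, and $e^{n/V}=1+o(1)$ for $n\le4N$ because $N/V\le\eta_R$. Under $D'$ coordinates are independent: $D'_n(x)=\prod_{c=1}^4u_n(x_c)$, where $u_n$ is the law of a sum of $n$ independent copies of $X$, uniform on $\{j/R:|j|\le R\}$. With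
$$\phi(t)=Ee^{itX}=\frac{\sin((2R+1)t/2R)}{(2R+1)\sin(t/2R)},$$
Fourier inversion gives $u_n(x)\le\frac1{2\pi R}\int_{-\pi R}^{\pi R}|\phi(t)|^n\,dt$.

**Step 2: large $t$.** For $|t|\le\pi R$ we have $|\sin(t/2R)|\ge|t|/(\pi R)$, so $|\phi(t)|\le\frac{\pi R}{(2R+1)|t|}\le\frac\pi{2|t|}$. Hence for $n\ge2$
$$\int_{2<|t|\le\pi R}|\phi|^n\,dt\le2\Big(\frac\pi2\Big)^n\frac{2^{1-n}}{n-1}=\frac{4(\pi/4)^n}{n-1}.$$

**Step 3: small $t$.** Let $\sigma^2=EX^2=\frac{R+1}{3R}\ge\frac13$. For $|t|\le2$ and $R\ge5$, $\phi(t)\ge1-t^2\sigma^2/2\ge1-2\cdot\frac25>0$. From $\cos y\le1-\frac{y^2}2+\frac{y^4}{24}$ and $EX^4\le\sigma^2$,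
$$\phi(t)\le1-\frac{t^2\sigma^2}2\Big(1-\frac{t^2}{12}\Big).$$
For $|t|\le2$ the bracket is at least $\frac23$, so $\phi(t)\le e^{-t^2/9}$. For $|t|\le h\le2$, $\phi(t)\le\exp\big(-\frac{t^2}6(1-\frac{h^2}{12})\big)$.

**Step 4: assemble.** For $n\ge2$, $0<h\le2$, using the Gaussian bound on $|t|\le h$ and $e^{-nh^2/9}$ on $h<|t|\le2$,
$$u_n(x)\le\frac1{2\pi R}\Big[\sqrt{\frac{6\pi}{n(1-h^2/12)}}+4e^{-nh^2/9}+\frac{4(\pi/4)^n}{n-1}\Big].$$
With $h=2$, and $u_1\le1/(2R)$, this gives $u_n\le C/(R\sqrt n)$, and the fourth power gives (a). For (b) take $h$ small, then $n$ large: since $\frac1{2\pi}\sqrt{6\pi}=\sqrt{3/(2\pi)}$, for any $\varepsilon'>0$ we get $u_n\le(1+\varepsilon')\sqrt{3/(2\pi)}/(R\sqrt n)$ for $n\ge n_0$. The fourth power, $(3/(2\pi))^2=\frac9{4\pi^2}$, with $e^{n/V}=1+o(1)$, gives (b). $\square$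

As a check, $D_2(0)=1/V\approx0.0625R^{-4}$, and $\frac{9}{4\pi^2}\cdot\frac14R^{-4}\approx0.0570R^{-4}$.

**Lemma 8.** *Put $\pi_0=\frac12(\frac3{2\pi})^2e^{-24}$.*

*(a) $P_x(S_N\in B_{u^*})\ge\pi_0$ for $R$ large, all neighbours $u,u^*$ and all $x\in B_u$.*

*(b) For $x\in B_u$: $P_x(\exists i\le N:S_i\notin Q_u)\le4/(L-1)^2$.*

*(c) For fixed $r>0$, uniformly in $x$ and $u$: $P_x(S_N$ within sup-distance $r\sqrt N$ of the boundary of the cube defining $B_u)\le16r+o(1)$.*

*(d) $P_0(\|S_k\|>\rho\sqrt N)\le4k/(\rho^2N)$ for $\rho>0$, $k\ge0$.*

*Proof.* Each step coordinate has mean $0$ and variance $\frac{R+1}{3R}(1+\frac1V)$, which is at most $1$ and tends to $\frac13$. Distinct coordinates of a step are uncorrelated, since $D$ is invariant under changing the sign of one coordinate. For a fixed vector $a$, the summands of $a\cdot(S_N-S_0)/\sqrt N$ are bounded by $|a|_1/\sqrt N\to0$, so Lindeberg's condition holds. With Cramér–Wold, the law of $(S_N-S_0)/\sqrt N$, which does not depend on $S_0$, converges to $\mathcal N(0,\frac13I)$. The limit distribution function is continuous, so distribution functions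 and their left limits converge uniformly. Hence probabilities converge uniformly over all boxes (products of intervals).

(a) For $x\in B_u$ the event says that $(S_N-S_0)/\sqrt N$ lies in a unit cube contained in $[-2,2]^4$. There the limiting density is at least $(\frac3{2\pi})^2e^{-\frac32\cdot16}=2\pi_0$, so the probability is at least $2\pi_0-o(1)$.

(b) Since $\|x-c_u\|\le\frac12\sqrt N$, leaving $Q_u$ forces $\max_{i\le N}\|S_i-x\|>(L-1)\sqrt N$. Kolmogorov's inequality bounds this, for each of four coordinates, by $N/((L-1)^2N)$.

(c) The event forces one of four coordinates into one of two intervals of length $2r\sqrt N$. The $\mathcal N(0,\frac13)$ density is at most $\sqrt{3/(2\pi)}<1$, so each of the eight events has probability at most $2r+o(1)$.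

(d) Chebyshev's inequality in each of four coordinates. $\square$

## 4. The probability that a prescribed walk is a tree walk

Distinct tree walks of length $N$ end at distinct vertices, so the mean number of generation-$N$ vertices is $\sum_wP(w\text{ is a tree walk})$. All of Proposition 5 rests on a good lower bound for one term. Two natural attempts show what "good" must mean.

**Attempt 1: a union bound over competitors.** Given that $w$ exists, subtract the mean number of competitors that could take one of its vertices. Call that mean $H(w)$; averaged over $w$ it will be bounded by about $b_4K$. The lower bound for the total mean is then about $e^{\theta K}(1-b_4K)$. With $\theta=(1+s)b_4$ and $t=b_4K$ this is $e^{(1+s)t}(1-t)$, whose maximum over $t\ge0$, reached at $t=s/(1+s)$, is $e^s/(1+s)$. For $\theta$ near $b_4$ this is near $1$, whereas the mean must beat the spatial factor $1/\pi_0$ coming from Lemma 8(a). The estimate breaks once $b_4K\ge1$, and we need $K$ large. We must lose $e^{-H}$, not $1-H$.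

**Attempt 2: forbid every competitor.** To get a product, one could demand that no other particle of generation at most $N$ ever sits on a vertex of $w$. A competitor leaving $w$ at time $j$ and reaching $y_i$ after $k$ further steps has weight $D_k(y_i-y_j)$, whose mean is $D_{k+l}(0)$ with $l=i-j$. If both $k$ and $l$ are free, $n=k+l$ arises in up to $n-1$ ways, and the bound becomes $N\sum_{n\le 2N}nD_n(0)$, which by Lemma 7 is at most about $N\cdot\frac{9}{4\pi^2}R^{-4}\log(2N)\approx\frac9{\pi^2}K=2b_4K$. This closes only for $\theta>2b_4$. The demand is too strong: in a breadth-first exploration a competitor that arrives later does no harm. Only $k\le l$ matters, and then $n$ arises in at most $n/2$ ways.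

The cure for Attempt 1 is that competitors leaving $w$ at different places are independent, so the probability of having none is a product. The cure for Attempt 2 is to use the order of the exploration.

**Lemma 9.** *Let $x\in A$ and let $w=(y_0=x,\dots,y_N)$ be a self-avoiding walk with $y_i\in Q\setminus A$ for $i\ge1$. If $p\le\frac12$ then, for the exploration from $x$ in $Q$ with used set $A$,*
$$P(w\text{ is a tree walk})\ge p^N\exp(-(1+2p)H(w)),\qquad H(w)=\sum_{0\le j<i\le N}\ \sum_{k=1}^{i-j}\mu^kD_k(y_i-y_j).\tag{2}$$

*Proof.* **Step 1: a sufficient condition in terms of the BRW.** Use the coupling of Lemma 1, and suppose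

1. $\xi_{w|_i}=1$ for all $1\le i\le N$; and
2. there are no $0\le j<i\le N$, $1\le k\le i-j$, and existing walk $w'=(y_0,\dots,y_j,z,\dots)$ of length $j+k$ with $z\ne y_{j+1}$ that ends at $y_i$.

We show by induction on $i$ that $w|_i$ is a tree walk. This is trivial for $i=0$. Let $w|_{i-1}$ be a tree walk, $i\le N$. Then $y_{i-1}$ has generation $i-1\le N-1$, so it is activated. If $y_i\in Q$ is undiscovered when its turn comes, the bond is examined, the answer is $\xi_{w|_i}=1$, and $w|_i$ is a tree walk. Otherwise, as $y_i\notin A$, the vertex $y_i$ was discovered earlier in this exploration, with a tree walk $w'\ne w|_i$. Its length is at most $i$, since during the activation of generation $i-1$ only generations up to $i$ have been discovered. And $w'$ exists. It is not a prefix of $w$: a prefix ending at $y_i$ is $w|_i$, by self-avoidance. So if $j$ is the length of the longest common prefix of $w'$ and $w$, then $j$ is smaller than the length of $w'$, hence $j<i$. Writing the length of $w'$ as $j+k$, we have $1\le k\le i-j$. This contradicts (2).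

**Step 2: compute the probability of (1) and (2).** Under (1), a walk $w'$ as in (2) exists if and only if its variables indexed by prefixes of length $>j$ equal $1$. For different pairs $(j,z)$ these variables belong to disjoint families (walks with prefix $(y_0,\dots,y_j,z)$), which are also disjoint from $\{\xi_{w|_i}\}$ because $z\ne y_{j+1}$. Therefore
$$P((1)\text{ and }(2))=p^N\prod_{j<N}\ \prod_{z\sim y_j,\,z\ne y_{j+1}}(1-p\,q_{j,z}),$$
where $q_{j,z}$ is the probability, given $\xi_{(y_0,\dots,y_j,z)}=1$ and (1), that a forbidden $w'$ with prefix $(y_0,\dots,y_j,z)$ exists.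

**Step 3: bound the product.** By the union bound and (M1) applied to the $k-1$ steps after $z$,
$$q_{j,z}\le\sum_{i>j}\sum_{k=1}^{i-j}\mu^{k-1}D_{k-1}(y_i-z).$$
Since $p\mu^{k-1}=\mu^kV^{-1}$ and $\sum_{z\sim y_j}V^{-1}D_{k-1}(y_i-z)=D_k(y_i-y_j)$, we get $\sum_{j,z}p\,q_{j,z}\le H(w)$. Finally $t=p\,q_{j,z}\le p\le\frac12$, and $-\log(1-t)\le t+t^2\le t(1+2p)$ on this range. $\square$

For $N=2$ one can compare with Section 1. The triples $(j,i,k)$ in $H$ are $(0,1,1)$ and $(1,2,1)$, each contributing $\mu/V=p$; then $(0,2,1)$, contributing $p$ if $y_2\sim x$ and $0$ otherwise; and $(0,2,2)$, contributing $\mu^2D_2(y_2-x)$, which is $p^2$ times the number of all common neighbours of $x$ and $y_2$. The exact formula has the factor $(1-p)$ for the third and $(1-p^2)^m$ with the smaller number $m$ for the fourth; the first two are pure slack.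

## 5. One seed sends four vertices on average into each neighbouring block

*Proof of Proposition 5.* **Step 1: choose the constants.** Let $\gamma=(\theta-b_4)/2$. Choose in order:

- $\varepsilon\in(0,\frac1{10})$ with $b_4(1+\varepsilon)^4/(1-3\varepsilon)\le b_4+\gamma$;
- $L$ with $4/(L-1)^2\le\varepsilon\pi_0$, and $\kappa=\varepsilon\pi_0$;
- $K\ge1$ with $e^{\gamma K}\ge8e^3/\pi_0$;
- $\rho=\varepsilon\pi_0/100$;
- $\delta\in(0,1)$ with $e^{\theta K\delta}\le1+\varepsilon$ and $4\delta/\rho^2\le\varepsilon\pi_0/3$.

**Step 2: from the exploration to the random walk.** Write $B=B_{u^*}$, $T'=\{S_N\in B\}$, $\Pi=P_x(T')\ge\pi_0$ (Lemma 8(a)). Let $T\subset T'$ be the event that moreover $S$ is self-avoiding up to time $N$, stays in $Q_u$, and avoids $A\cap Q_u$ at times $1,\dots,N$. Walks in $T$ satisfy the hypotheses of Lemma 9. We have $E[Y]=\sum_wP(w\text{ is a tree walk})$ over walks of length $N$ from $x$ ending in $B$. Keep only those in $T$. Since $p^N=\mu^NV^{-N}$ and each walk has probability $V^{-N}$ under $P_x$, Lemma 9 and Jensen's inequality under $P_x(\cdot\mid T)$ give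
$$E[Y]\ge\mu^NE_x\big[1_Te^{-(1+2p)H(S)}\big]\ge\mu^NP_x(T)\exp\Big(-(1+2p)\frac{E_x[H1_{T'}]}{P_x(T)}\Big),\tag{3}$$
where in the exponent we enlarged $1_T$ to $1_{T'}$. It remains to bound $P_x(T)$ from below and $E_x[H1_{T'}]$ from above. The target for the latter is $b_4K\Pi$: the factor $\Pi$ must appear, because we divide by $P_x(T)\approx\Pi$.

**Step 3: the probability of $T$.** The chance of a self-intersection is at most $N\sum_{l=1}^N D_l(0)\le N\sum_{l\ge1}Cl^{-2}R^{-4}=O(\eta_R)=o(1)$. Leaving $Q_u$ has probability at most $\varepsilon\pi_0$ by Lemma 8(b). Hitting $A\cap Q_u$ at a time in $[1,N]$ has probability at most $G(x,A\cap Q_u)\le\kappa=\varepsilon\pi_0$. So for $R$ large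
$$P_x(T)\ge\Pi-2\varepsilon\pi_0-o(1)\ge(1-3\varepsilon)\Pi.\tag{4}$$

**Step 4: long time gaps in $E_x[H1_{T'}]$ do not matter.** Put $l=i-j$. For each $l$ there are at most $N$ pairs $(j,i)$, and $E[D_k(S_i-S_j)]=\sum_zD_l(z)D_k(z)=D_{k+l}(0)$. Dropping $1_{T'}$, the terms with $l>\delta N$ sum to at most
$$Ne^{\theta K}\sum_{\delta N<l\le N}l\cdot Cl^{-2}R^{-4}\le C\eta_R\Big(1+\log\frac1\delta\Big)+o(1)=o(1).$$

**Step 5: short gaps, large displacement.** Let $l\le\delta N$, $k\le l$. The increment over $[j,i]$ is independent of the sum of the other $N-l$ steps, so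
$$E_x[D_k(S_i-S_j)1_{T'}]=\sum_zD_l(z)D_k(z)P_x(S_{N-l}+z\in B).\tag{5}$$
The part $\|z\|>\rho\sqrt N$ is at most $Cl^{-2}R^{-4}\cdot4k/(\rho^2N)$ by Lemmas 7(a) and 8(d). Sum over $k\le l$ (a factor of order $l^2$ in place of $k$), over $l\le\delta N$, over at most $N$ pairs, with $\mu^k\le e^{\theta K}$: at most $C\eta_R\delta/\rho^2=o(1)$.

**Step 6: short gaps, small displacement; decoupling from the endpoint.** Let $\|z\|\le\rho\sqrt N$. We want $P_x(S_{N-l}+z\in B)\approx\Pi$. Write $S_N=S_{N-l}+S'$ with $S'$ the sum of the last $l$ steps. If $S_{N-l}+z\in B$, $S_N\notin B$ and $\|S'\|\le\rho\sqrt N$, then $S_N$ lies outside the cube of $B$ but within $\|S'-z\|\le2\rho\sqrt N$ of a point inside it, so within $2\rho\sqrt N$ of its boundary. By Lemma 8(c) with $r=2\rho$ and Lemma 8(d), for $R$ large,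
$$P_x(S_{N-l}+z\in B)\le\Pi+\frac{4\delta}{\rho^2}+32\rho+o(1)\le\Pi+\varepsilon\pi_0\le(1+\varepsilon)\Pi,$$
since $\frac13+\frac{32}{100}<1$.

**Step 7: the sum that produces $b_4$.** Here $\mu^k\le e^{\theta K\delta}\le1+\varepsilon$, so the remaining contribution is at most
$$(1+\varepsilon)^2\,\Pi\,N\sum_{l\le\delta N}\sum_{k=1}^lD_{k+l}(0)\le(1+\varepsilon)^2\,\Pi\,N\sum_{n=2}^{2N}\frac n2D_n(0),$$
because $n=k+l$ with $1\le k\le l$ has $\lfloor n/2\rfloor$ solutions. Use Lemma 7(a) for $n<n_0$ and Lemma 7(b) for $n\ge n_0$:
$$N\sum_{n=2}^{2N}\frac n2D_n(0)\le\eta_R\Big[O(1)+(1+\varepsilon)\frac9{8\pi^2}(1+\log2N)\Big]\le(1+\varepsilon)\frac9{8\pi^2}\cdot4K+o(1)=(1+\varepsilon)Kb_4+o(1),$$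
using $\eta_R\le K/\log R$ and $\log2N\le4\log R+O(1)$. Steps 4–7 together give
$$E_x[H1_{T'}]\le(1+\varepsilon)^3Kb_4\Pi+o(1).\tag{6}$$

**Step 8: conclude.** For $R$ large $1+2p\le1+\varepsilon$. By (4), (6) and $\Pi\ge\pi_0$, the exponent in (3) is at least
$$-Kb_4\frac{(1+\varepsilon)^4}{1-3\varepsilon}-o(1)\ge-K(b_4+\gamma)-1.$$
With $\mu^N\ge e^{\theta K-1}$ and $P_x(T)\ge\pi_0/2$, and $\theta-b_4-\gamma=\gamma$,
$$E[Y]\ge e^{\theta K-1}\cdot\frac{\pi_0}2\cdot e^{-K(b_4+\gamma)-1}=\frac{\pi_0}2e^{\gamma K-2}\ge4.\qquad\square$$

## 6. About $N$ seeds per block: potentials, invariants, and a halting rule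

We now prove Proposition 6. A mean of $4$ from one seed is far from a likely success: the seed has no open bond at all with probability $(1-p)^V\to e^{-1}$, and (M3) bounds the second moment only by order $N$. With $M$ seeds, Chebyshev's inequality gives a relative error of order $N/M$, so we take $M$ to be a large multiple of $N$. Two things must then be controlled.

First, seeds must not block each other. Proposition 5 applies to a seed $x$ only if $G(x,\cdot)$ of the used part of $Q_u$ is at most $\kappa$. If $C_y$ is the set discovered from a seed $y$, then by (M1) the mean of $G(x,C_y)$ is at most $\sum_{k,i\le N}\mu^kD_{k+i}(x-y)\le e^{\theta K}g(x,y)$. So small $g$ now means small $G$ later, and we carry bounds on both. For seeds spread over a block, $g$ is of order $N^2\cdot N^{-2}R^{-4}=R^{-4}$, and $M$ seeds give each other a total of order $MR^{-4}$, that is, order $\eta_R\to0$. The logarithm of Section 5 does not appear here.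

Second, exploring one block damages the pending neighbours, that is, raises their $G$. A bound in mean is not a bound along every history. So we stop an exploration as soon as it does too much damage, which makes the damage bound deterministic.

**Constants.** Fix $\varepsilon_0\in(0,1)$ such that Bernoulli site percolation on $\mathbb Z^2$ with density $1-\varepsilon_0$ has an infinite cluster containing $0$ with positive probability (this is classical for small $\varepsilon_0$). Put
$$\delta_2=\frac\kappa{16n_L},\quad\Gamma=\frac{5e^{\theta K}}{\varepsilon_0},\quad a=\frac{40e^{2\theta K}}{\varepsilon_0},\quad M=\lceil aN\rceil,\quad\delta_1=\min\Big\{\frac\kappa8,\frac{\kappa\varepsilon_0}{20e^{\theta K}},\frac{\delta_2\varepsilon_0}{5n_Le^{\theta K}}\Big\}.$$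
From here on implied constants may also depend on $\varepsilon_0,\kappa,L$.

**Invariants.** The algorithm keeps a finite discovered set $A$. Every $u\in\mathbb Z^2$ is *untouched*, *pending*, *successful* or *failed*; the last two are called *explored*.

- (I1) Each pending $u$ has a set $S_u\subset B_u\cap A$ of $M$ vertices, none activated.
- (I2) For pending $u$, $\sum_{x\in S_u}G(x,A\cap Q_u)\le(\delta_1+2\delta_2j)M$, where $j\le n_L$ is the number of $u'$ with $\|u'-u\|\le2L$ explored since $u$ became pending. So the sum is always at most $(\frac\kappa8+\frac{\kappa}{8})M=\kappa M/4$.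
- (I3) $\sum_{x\ne y\in S_u}g(x,y)\le\delta_1M$ for pending $u$, and $\sum_{x\in S_u,\,y\in S_{u'}}g(x,y)\le\delta_1M$ for distinct pending $u,u'$ with $\|u-u'\|\le2L$.
- (I4) $A$ is the union of the initial set $S_0$ and sets $C_{u'}\subset Q_{u'}$, $u'$ explored, with $|C_{u'}|\le\Gamma MN+1$. Hence $|A\cap Q_v|\le M+n_L(\Gamma MN+1)=O(N^2)$ for every $v$.

**Start: a good initial set exists.** Only $u=0$ is pending, and $A=S_0\subset B_0$. Take $X_1,\dots,X_M$ i.i.d. uniform on $B_0$, where $|B_0|\ge N^2R^4$. Since $\sum_zD_n(z)=1$,
$$E\sum_{s\ne s'}g(X_s,X_{s'})\le\frac{M^2N^2}{|B_0|}=O(M\eta_R),\qquad E\sum_{s,s'}G(X_s,\{X_{s'}\})\le M\cdot O(R^{-4})+\frac{M^2N}{|B_0|}=o(M).$$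
The term $M\cdot O(R^{-4})$ comes from $s=s'$, where $\sum_iD_i(0)=O(R^{-4})$. Two points coincide with probability at most $M^2/|B_0|=o(1)$. By Markov's inequality, for $R$ large some realisation consists of distinct points and satisfies (I2), (I3). Fix it as $S_0$; it is deterministic. Its vertices need not be connected to each other.

**The step.** Let $u$ be the first pending site in a fixed enumeration of $\mathbb Z^2$, $S_u=\{x_1,\dots,x_M\}$, $A$ the current discovered set, $\mathcal F$ the history. *Full exploration:* for $s=1,\dots,M$ explore from $x_s$ in $Q_u$ with used set $A\cup C_1\cup\dots\cup C_{s-1}$, where $C_s$ is the set of vertices newly discovered in the $s$-th exploration. Put $C=\bigcup_sC_s\subset Q_u$. The actual step follows the full exploration, discovering vertices one at a time, but *halts* as soon as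

- (h1) the number of newly discovered vertices exceeds $\Gamma MN$, or
- (h2) for some pending $u'\ne u$ with $\|u'-u\|\le2L$, $\sum_{x\in S_{u'}}G(x,C\cap Q_{u'})>\delta_2M$ for the current $C$.

Before halting, examinations are answered by the true bond states, which are fresh by Lemma 1. After a halt the full exploration is continued, for the analysis only, with auxiliary independent Bernoulli($p$) answers; its further discoveries are not added to $A$. So, given $\mathcal F$, the full exploration has the law described in Section 1 and is dominated by independent BRWs from $x_1,\dots,x_M$. The quantities in (h1), (h2) are nondecreasing during the full exploration, so no halt occurs if (h1), (h2) fail for the final $C$.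

**What one step can do to other sites.** One vertex adds at most $M\sup_z\sum_{i=1}^ND_i(z)=O(MR^{-4})\le\delta_2M$ to the sum in (h2). So, halted or not, the step adds at most $2\delta_2M$ to the sum in (I2) for each pending $u'\ne u$ with $\|u'-u\|\le2L$. It adds nothing for other pending sites, since then $Q_u\cap Q_{u'}=\emptyset$. It preserves (I4), because a halt by (h1) comes at the first vertex beyond $\Gamma MN$.

**Success.** For neighbours $u^*$ of $u$ let $X_{u^*}$ be the set of generation-$N$ vertices of the full exploration in $B_{u^*}$, and $X=\bigcup_{u^*}X_{u^*}$. The step *succeeds* if it does not halt, $|X_{u^*}|\ge M$ for all four $u^*$, and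

- (s1) $\sum_{x\in X_{u^*}}G(x,A\cap Q_{u^*})\le\delta_1M/2$ for each $u^*$ ($A$ taken before the step);
- (s2) $\sum_{x\in X}G(x,C)\le\delta_1M/2$;
- (s3) $\sum_{x\ne x'\in X}g(x,x')\le\delta_1M$;
- (s4) $\sum_{x\in X_{u^*},\,y\in S_{u'}}g(x,y)\le\delta_1M$ for each $u^*$ and each pending $u'\ne u$ with $\|u'-u^*\|\le2L$.

On success $u$ becomes successful, and each untouched neighbour $u^*$ becomes pending with $S_{u^*}$ any $M$ elements of $X_{u^*}$, chosen by a fixed rule. Otherwise $u$ becomes failed.

**The invariants persist.** Old pending sites: the vertices activated in the step belong to $S_u$ or are newly discovered, and $S_{u'}\subset A$ is disjoint from $S_u$ since blocks are disjoint, so (I1) holds; (I2) was just checked; (I3) is unchanged. New pending sites: (I1) holds since generation-$N$ vertices are not activated; (I2) with $j=0$ follows from (s1), (s2), the new discovered set being $A\cup C$; (I3) follows from (s3), both inside one new site and between two new ones, and from (s4) between a new and an old one.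

## 7. Each step succeeds with conditional probability at least $1-\varepsilon_0$

**Lemma 10.** *There is $R_0$ such that for $R\ge R_0$ and every history, $P(\text{success}\mid\mathcal F)\ge1-\varepsilon_0$.*

*Proof.* Success fails only if one of five things happens for the full exploration. We show that each has probability at most $\varepsilon_0/5$ given $\mathcal F$, where for (E4) we count what remains when the bad event of (E3) does not occur.

**(E1) Size, to exclude (h1).** By (M1), $E[|C|\mid\mathcal F]\le M\sum_{k=1}^N\mu^k\le MNe^{\theta K}$. By Markov, $P(|C|>\Gamma MN\mid\mathcal F)\le e^{\theta K}/\Gamma=\varepsilon_0/5$.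

**(E2) Damage to pending sites, to exclude (h2).** For $u'$ as in (h2), by (M1) and (I3),
$$E\Big[\sum_{x\in S_{u'}}G(x,C)\,\Big|\,\mathcal F\Big]\le\sum_{x\in S_{u'}}\sum_s\sum_{k,i\le N}\mu^kD_{k+i}(x-x_s)\le e^{\theta K}\delta_1M.$$
So (h2) occurs for some $u'$ with probability at most $n_Le^{\theta K}\delta_1/\delta_2\le\varepsilon_0/5$.

**(E3) Interaction inside the block, to make Proposition 5 applicable.** Likewise, by the first part of (I3), $E[\sum_{s'<s}G(x_s,C_{s'})\mid\mathcal F]\le e^{\theta K}\delta_1M$, so
$$P\Big(\sum_{s'<s}G(x_s,C_{s'})>\frac{\kappa M}4\,\Big|\,\mathcal F\Big)\le\frac{4e^{\theta K}\delta_1}\kappa\le\frac{\varepsilon_0}5.$$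
Off this event, by (I2), $\sum_sG\big(x_s,(A\cup C_1\cup\dots\cup C_{s-1})\cap Q_u\big)\le\kappa M/2$. So fewer than or exactly half of the indices can have potential above $\kappa$: for at least $M/2$ indices $s$ the potential is at most $\kappa$.

**(E4) Enough new seeds.** Fix $u^*$. Let $Y_s$ be the number of generation-$N$ vertices in $B_{u^*}$ found from $x_s$, and $\mathcal F_{s-1}$ the history before the $s$-th exploration. The potential of $x_s$ is known from $\mathcal F_{s-1}$. By Lemma 1 the $s$-th exploration, given $\mathcal F_{s-1}$, has fresh answers, so Proposition 5 gives $E[Y_s\mid\mathcal F_{s-1}]\ge4$ whenever the potential is at most $\kappa$. Off the event in (E3), $\sum_sE[Y_s\mid\mathcal F_{s-1}]\ge4\cdot\frac M2=2M$. By (M3), $E[Y_s^2\mid\mathcal F_{s-1}]\le(N+1)e^{2\theta K}$. By orthogonality of martingale differences and Chebyshev,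
$$P\Big(\Big|\sum_s(Y_s-E[Y_s\mid\mathcal F_{s-1}])\Big|>M\,\Big|\,\mathcal F\Big)\le\frac{(N+1)e^{2\theta K}}M\le\frac{2e^{2\theta K}}a.$$
Over four $u^*$ the total is at most $8e^{2\theta K}/a=\varepsilon_0/5$. Off these events $|X_{u^*}|=\sum_sY_s\ge M$ for all $u^*$; the vertices counted are distinct because of the used sets.

**(E5) The conditions (s1)–(s4).** We show that all sums in (s1)–(s4) have conditional expectation $O(M\eta_R)=o(M)$. There are $O(1)$ conditions, so by Markov's inequality some condition fails with probability $o(1)\le\varepsilon_0/5$. We use $D_n\le Cn^{-2}R^{-4}$ for $1\le n\le4N$. At most $n^2$ triples of positive integers have sum $n$, so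
$$\sum_{b,c,i=1}^N(b+c+i)^{-2}R^{-4}\le R^{-4}\sum_{n\le3N}1=O(\eta_R).\tag{7}$$

*(s1).* By (M1) and (I4) the expectation is at most
$$\sum_s\mu^N\sum_{v\in A\cap Q_{u^*}}\sum_{i\le N}D_{N+i}(v-x_s)\le M\cdot O(N^2)\cdot N\cdot O(N^{-2}R^{-4})=O(M\eta_R).$$

*(s2), different seeds.* The BRWs are independent, so these pairs contribute at most
$$\sum_{s\ne s'}\mu^{2N}\sum_{k,i\le N}D_{N+k+i}(x_s-x_{s'})=O(M^2R^{-4})=O(M\eta_R).$$

*(s2), one seed, ancestor pairs.* A generation-$N$ particle and its ancestor (or itself) of generation $k\ge1$ lie on one walk, so each $(k,i)$ contributes $\mu^ND_{N-k+i}(0)$. With $b=N-k$ the sum is at most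
$$e^{\theta K}\sum_{k=1}^N\sum_{i=1}^ND_{N-k+i}(0)\le CR^{-4}\sum_{b=0}^{N-1}\sum_{i\ge1}(b+i)^{-2}\le CR^{-4}(1+\log N)=O(\eta_R).$$

*(s2), one seed, other pairs.* A generation-$N$ and a generation-$k$ particle, neither an ancestor of the other, have a common prefix of length $r$ with $b=N-r\ge1$, $c=k-r\ge1$. By (M2) with $F=\sum_{i\le N}D_i$ and (7) they contribute at most $e^{2\theta K}\sum_{b,c,i\le N}D_{b+c+i}(0)=O(\eta_R)$. The total over $M$ seeds is $O(M\eta_R)$.

*(s3).* Different seeds: at most $M^2\mu^{2N}\sup_z\sum_{i,k\le N}D_{2N+i+k}(z)=O(M^2R^{-4})=O(M\eta_R)$. Same seed: two distinct generation-$N$ particles with common prefix of length $r$, $b=N-r\ge1$. By (M2), over all seeds, at most $Me^{2\theta K}\sum_{b,i,k=1}^ND_{2b+i+k}(0)=O(M\eta_R)$, by (7) and $(2b+i+k)^{-2}\le(b+i+k)^{-2}$.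

*(s4).* At most $M^2\mu^N\sup_z\sum_{i,k\le N}D_{N+i+k}(z)=O(M^2R^{-4})=O(M\eta_R)$.

The five bounds sum to at most $\varepsilon_0$. $\square$

## 8. Comparison with site percolation on $\mathbb Z^2$

**Step 1: thin the successes to exact Bernoulli variables.** Put $\rho_0=1-\varepsilon_0$. Let $u_t$ be the $t$-th explored site, $\sigma_t$ its success indicator, and $U_1,U_2,\dots$ i.i.d. uniform on $[0,1]$, independent of everything else. Let $\mathcal H_t$ be generated by the first $t$ steps and $U_1,\dots,U_t$. The algorithm does not use the $U$'s, so $r_t:=P(\sigma_t=1\mid\mathcal H_{t-1})\ge\rho_0$ by Lemma 10. Put $\tau_t=\sigma_t1\{U_t\le\rho_0/r_t\}\le\sigma_t$. Given $\mathcal H_{t-1}$, $\tau_t$ is Bernoulli($\rho_0$), and $u_t$ is $\mathcal H_{t-1}$-measurable. Put $\omega(u_t)=\tau_t$, and on never explored sites let $\omega$ be given by an independent i.i.d. Bernoulli($\rho_0$) field.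

**Step 2: $\omega$ is i.i.d. Bernoulli($\rho_0$).** The set of explored sites is random and depends on the outcomes, so this needs an argument. Let $W\subset\mathbb Z^2$ be finite, $e\in\{0,1\}^W$, $\beta(1)=\rho_0$, $\beta(0)=1-\rho_0$. Let $M_t$ be the product of $1\{\omega(u)=e_u\}/\beta(e_u)$ over those $u\in W$ explored in the first $t$ steps, constant after termination. Each site is explored at most once, and a new factor has conditional mean $1$ given $\mathcal H_{t-1}$. So $(M_t)$ is a bounded martingale, eventually constant, and $E[M_\infty]=1$. Conditionally on the whole algorithm and the $U$'s, the unexplored sites of $W$ match $e$ with probability $\prod\beta(e_u)$ over these sites. Hence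
$$P(\omega=e\text{ on }W)=\prod_{u\in W}\beta(e_u)\cdot E[M_\infty]=\prod_{u\in W}\beta(e_u).$$

**Step 3: the algorithm runs forever with positive probability.** If it terminates, only finitely many sites were explored, no site is pending, and every neighbour of a successful site is explored: it was untouched and became pending, or it was already pending or explored. The site $0$ is explored, and $\omega=1$ on an explored site implies success. Following the $\omega$-cluster of $0$ site by site, it is contained in the finite set of successful sites. So the algorithm runs forever with probability at least $P(\text{the }\omega\text{-cluster of }0\text{ is infinite})>0$.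

**Step 4: percolation.** Every vertex of $A$ was discovered through a truly open bond from a vertex connected, inductively, to $S_0$. If the algorithm runs forever, infinitely many sites $u$ are explored, each with $S_u\subset B_u\cap A$, so infinitely many disjoint blocks contain vertices connected to $S_0$ by open paths. As $S_0$ is finite and deterministic, some fixed vertex of $S_0$ has an infinite cluster with positive probability. By translation invariance the same holds for the origin, and $p_c(R)\le p$. This proves Proposition 6. $\square$

## 9. The limit equals $b_4$, and percolation in the slab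

*Proof of Theorem 3.* Let $\theta>b_4$. Propositions 5 and 6 give $p_c(R)V(R)-1\le\theta\log R/R^4$ for all large $R$. As $\theta>b_4$ is arbitrary, $\limsup_R[p_c(R)V(R)-1]R^4/\log R\le b_4$. The quoted lower bound gives $\liminf_R\ge b_4$. So the limit exists and equals $b_4=9/(2\pi^2)$. $\square$

*Proof of Addendum 4.* All vertices used in Sections 6–8 lie in
$$\bigcup_uQ_u\subset\{|x_c|\le(L+1)\sqrt N,\ c=3,4\},\qquad(L+1)\sqrt N\le(L+1)\sqrt{\frac K{\log R}}\;R^2\le R^2$$
for large $R$, and every bond that was used joins two such vertices. So the slab contains an infinite open cluster with positive probability. The event that it does is invariant under translations in the first two coordinates, which map the slab and its i.i.d. bonds to themselves, so by ergodicity it has probability one. $\square$
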